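\title{The modal logic of ccc forcing under Martin's Axiom}

\begin{abstract}
Read $\Diamond\psi$ as ``$\psi$ holds in some ccc forcing extension'' and $\Box\psi$ as ``$\psi$ holds in every ccc forcing extension.'' We prove that, if ZFC is consistent, the modal principles that ZFC plus Martin's Axiom proves under this reading are exactly those of S4.2; this confirms a conjecture from the paper of Hamkins and Loewe on the modal logic of forcing. The proof passes to a model of Martin's Axiom whose set of reals is definable without parameters in all of its ccc extensions, and builds over it arbitrarily large finite families of statements about slaloms that ccc forcing can make permanently true independently of one another. The same argument shows that the ZFC-provable principles of Knaster forcing are exactly S4.2, while the ZFC-provable principles of ccc forcing form a proper subset of S4.2.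
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A model of set theory has neighbors, its forcing extensions. A sentence may hold in some of them or in all of them, and these two notions behave like possibility and necessity. The laws that they obey depend on which extensions are allowed, and they measure how the allowed extensions fit together. This paper determines these laws for forcing with the countable chain condition over models of Martin's Axiom.

Let $\Gamma$ be a class of posets defined by a formula of set theory. For a sentence $\psi$ of set theory, $\Box_\Gamma\psi$ says that $\psi$ holds in all extensions by posets in $\Gamma$, and $\Diamond_\Gamma\psi$ says that $\psi$ holds in some such extension. Through the forcing relation both are again sentences of set theory: $\Box_\Gamma\psi$ says that every poset in $\Gamma$ forces $\psi$, and $\Diamond_\Gamma\psi$, which is $\neg\Box_\Gamma\neg\psi$, says that some condition of some poset in $\Gamma$ forces $\psi$. The operators can therefore be nested, and an inner operator is evaluated in the relevant extension, with $\Gamma$ taken in the sense of that extension. We write $\Box_{\mathrm{ccc}}$ and $\Diamond_{\mathrm{ccc}}$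 when $\Gamma$ is the class of ccc posets.

Let $\varphi(\mathsf p_0,\dots,\mathsf p_n)$ be a formula of propositional modal logic. A substitution $\mathsf p_i\mapsto\psi_i$ of sentences of set theory, together with the reading of $\Box$ as $\Box_\Gamma$ and of $\Diamond$ as $\Diamond_\Gamma$, turns $\varphi$ into a sentence $\varphi^*$ of set theory. For a theory $T$, we call $\varphi$ a \emph{$T$-provable principle of $\Gamma$-forcing} if $T\vdash\varphi^*$ for every substitution.

The logic S4.2 is the smallest set of modal formulas that contains all propositional tautologies and all instances of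
\begin{align*}
\mathsf{K}&:\ \Box(\varphi\to\chi)\to(\Box\varphi\to\Box\chi), &
\mathsf{T}&:\ \Box\varphi\to\varphi,\\
\mathsf{4}&:\ \Box\varphi\to\Box\Box\varphi, &
\mathsf{.2}&:\ \Diamond\Box\varphi\to\Box\Diamond\varphi,
\end{align*}
and is closed under modus ponens, necessitation (from $\varphi$ infer $\Box\varphi$) and substitution. In forcing terms, $\mathsf T$ reflects that a model is an extension of itself, and $\mathsf 4$ that an extension of an extension is an extension. The directedness axiom $\mathsf{.2}$ says that if one extension makes $\psi$ permanently true, then no extension makes it permanently false. It holds when any two extensions can be amalgamated into a common further one.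

If ZFC is consistent and all posets are allowed, the ZFC-provable principles of forcing are exactly S4.2 \cite{HL}. For ccc forcing, amalgamation can fail, because the product of two ccc posets need not be ccc, and $\mathsf{.2}$ can fail with it (Proposition~\ref{prop:suslin}). Martin's Axiom removes this obstacle. Throughout, MA is the statement that $2^{\aleph_0}>\aleph_1$ and that for every ccc poset $\mathbb P$ and every family of fewer than $2^{\aleph_0}$ dense subsets of $\mathbb P$ some filter on $\mathbb P$ meets them all. Under MA the product of ccc posets is ccc, and consequently every instance of $\mathsf{.2}$ for ccc forcing holds in every model of MA \cite{HL}. The natural guess, which is the conjecture posed in \cite{HL}, is that MA restores exactly the logic of all forcing. We prove it.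

\begin{theorem}\label{thm:main}
Assume that $\mathrm{ZFC}$ is consistent. A modal formula $\varphi$ is a $\mathrm{ZFC}+\mathrm{MA}$ provable principle of ccc forcing if and only if $\varphi\in\mathrm{S4.2}$.
\end{theorem}

Each direction has a difficulty. For the inclusion of S4.2, necessitation is not automatic, since MA can fail in a ccc extension: $\aleph_1$ Cohen reals form a nonmeager set, whereas under MA every set of fewer than $2^{\aleph_0}$ reals is meager. For the reverse inclusion we must refute an instance of each formula outside S4.2 in some model of MA, using sentences without parameters. But MA says that much of what ccc forcing could do has been done already. For example, ``there is a Cohen real over $L$'' holds in every model of MA, because $L$ contains at most $\aleph_1$ dense subsets of the countable Cohen poset. One may thus suspect that MA proves more than S4.2 because too little is left to force. The way out is to speak about all $2^{\aleph_0}$ reals of the ground model, which are too many for MA to handle, and for this the ground-model reals need a definition that survives ccc forcing.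

For each natural number $k\ge2$, Section~\ref{sec:coding} defines a theory $T_k$ extending $\mathrm{ZFC}+\mathrm{MA}+2^{\aleph_0}=\aleph_k$ by one axiom, which says that every real can be read off from the pattern of cardinals of $L$ that have been collapsed. It is consistent if ZFC is. The proof gives more than Theorem~\ref{thm:main}. Call a definable class $\Gamma$ of posets \emph{admissible} if ZFC proves that $\Gamma$ consists of ccc posets, contains the trivial poset, all $\sigma$-linked posets and all Cohen posets $\mathrm{Fn}(\lambda,2)$, and is closed under two-step iterations. These notions, and the Knaster property, are recalled in Section~\ref{sec:prelim}.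

\begin{theorem}\label{thm:more}
Assume that $\mathrm{ZFC}$ is consistent.
\begin{enumerate}
\item[(1)] If $T\supseteq\mathrm{ZFC}+\mathrm{MA}$ is a theory in the language of set theory that is consistent with $T_k$ for some $k\ge2$, then the $T$-provable principles of ccc forcing are exactly $\mathrm{S4.2}$. In particular, this holds for $\mathrm{ZFC}+\mathrm{MA}+2^{\aleph_0}=\aleph_k$, for each $k\ge2$.
\item[(2)] For every model $V$ of $T_k$, the modal formulas all of whose substitution instances for ccc forcing hold in $V$ are exactly $\mathrm{S4.2}$. This remains so if parameters from $V$ are allowed in the substituted assertions.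
\item[(3)] If $\Gamma$ is admissible, then the $\mathrm{ZFC}+\mathrm{MA}$ provable principles of $\Gamma$-forcing, hence also the $\mathrm{ZFC}$-provable ones, are contained in $\mathrm{S4.2}$.
\item[(4)] The $\mathrm{ZFC}$-provable principles of Knaster forcing are exactly $\mathrm{S4.2}$.
\item[(5)] The $\mathrm{ZFC}$-provable principles of ccc forcing do not include $\mathsf{.2}$, and they form a proper subset of $\mathrm{S4.2}$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:lower} proves that S4.2 is valid where the theorems claim it. Section~\ref{sec:tests} treats three formulas outside S4.2 by hand and isolates what the reverse inclusion needs: switches, which are easy to find, and independent buttons, which are constructed in Sections~\ref{sec:coding} and~\ref{sec:buttons}. Section~\ref{sec:frames} transfers finite countermodels of modal logic to forcing extensions and completes both proofs.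

\section{Forcing and Kripke frames}\label{sec:prelim}

\subsection*{Conventions}
Posets have a largest element $1$; a poset \emph{forces} $\psi$ if $1\Vdash\psi$. A \emph{$\Gamma$-extension} of $V$ is a model $V[G]$ with $G$ generic over $V$ for a poset in $\Gamma^V$. All talk of generic filters and extensions is shorthand for statements about the forcing relation, one formula at a time. For a formula $\psi(\bar x)$ and parameters $\bar a$, the assertion $\Box_\Gamma\psi(\bar a)$ means that every poset in $\Gamma$ forces $\psi$ of the canonical names of $\bar a$. A natural number $c$ is identified with $\{0,\dots,c-1\}$.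

\subsection*{Chain conditions}
A poset $\mathbb P$ is \emph{ccc} if every set of pairwise incompatible conditions is countable. It is \emph{Knaster} if for every sequence $\langle p_\alpha:\alpha<\omega_1\rangle$ of conditions there is an uncountable $X\subseteq\omega_1$ such that the $p_\alpha$ with $\alpha\in X$ are pairwise compatible. A subset of $\mathbb P$ is \emph{$K$-linked} if any at most $K$ of its elements have a common extension in $\mathbb P$, and $\mathbb P$ is \emph{$\sigma$-linked} if it is a countable union of $2$-linked sets. By the pigeonhole principle $\sigma$-linked posets are Knaster, and Knaster posets are ccc. Both ccc and Knaster pass from $\mathbb P$ to the poset of conditions below a given $p$. The poset $\mathrm{Fn}(\lambda,2)$ consists of the finite partial functions from $\lambda$ to $2$, ordered by reverse inclusion. It is Knaster: by the $\Delta$-system lemma uncountably many of the given conditions have domains with pairwise intersection a fixed finite set, and uncountably many of these agree on that set.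

\subsection*{Textbook facts on forcing}
\begin{enumerate}
\item[(F1)] If ZFC proves $\theta$, then ZFC proves that every poset forces $\theta$. The constructible universe $L$ is the same in $V$ and in $V[G]$.
\item[(F2)] (Maximum principle.) If $p\Vdash\exists x\,\theta(x)$, then $p\Vdash\theta(\tau)$ for some name $\tau$.
\item[(F3)] The extensions by $\mathbb P*\dot{\mathbb Q}$ are the models $V[G][H]$ with $G\subseteq\mathbb P$ generic over $V$ and $H\subseteq\dot{\mathbb Q}^G$ generic over $V[G]$. If $\mathbb P$ is ccc and forces $\dot{\mathbb Q}$ to be ccc, then $\mathbb P*\dot{\mathbb Q}$ is ccc.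
\item[(F4)] (Product lemma.) If $h\subseteq\mathbb Q$ is generic over $V$ and $g\subseteq\mathbb P\in V$ is generic over $V[h]$, then $g$ is generic over $V$, $h$ is generic over $V[g]$, and $V[h][g]=V[g][h]$. The extensions by $\mathbb P\times\mathbb Q$ are exactly these models.
\item[(F5)] A ccc poset preserves all cardinals. A poset of size at most $\kappa$ preserves $\kappa^+$. If $\kappa$ is regular and every descending sequence of length less than $\kappa$ in $\mathbb P$ has a lower bound ($\mathbb P$ is \emph{${<}\kappa$-closed}), then $\mathbb P$ adds no sequences of ground-model elements of length less than $\kappa$, and so preserves all cardinals up to $\kappa$.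
\item[(F6)] If $\mathbb P$ is infinite and ccc and $\kappa$ is infinite, then $\mathbb P$ forces $2^\kappa\le(|\mathbb P|^\kappa)^V$. For infinite $\mu$, the poset $\mathrm{Fn}(\mu,2)$ adds $\mu$ distinct reals. So it forces $2^{\aleph_0}=\mu$ if $\mu^{\aleph_0}=\mu$.
\item[(F7)] If $G\subseteq\mathrm{Fn}(\lambda,2)$ is generic over $V$, every real of $V[G]$ lies in $V[G\cap\mathrm{Fn}(I,2)]$ for some countable $I\subseteq\lambda$ in $V$, and $G\cap\mathrm{Fn}(I,2)$ is generic over $V$ for the countable poset $\mathrm{Fn}(I,2)$.
\end{enumerate}
We say that $\Gamma$ is \emph{closed under two-step iterations} if $\mathbb P*\dot{\mathbb Q}\in\Gamma$ whenever $\mathbb P\in\Gamma$ forces $\dot{\mathbb Q}\in\Gamma$. Suppose that ZFC proves this and proves that the trivial poset is in $\Gamma$. Then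
\begin{enumerate}
\item[(F8)] a $\Gamma$-extension of a $\Gamma$-extension of $V$ is a $\Gamma$-extension of $V$.
\end{enumerate}
Indeed, if $\mathbb Q\in\Gamma^{V[G]}$ has the name $\dot{\mathbb Q}_0$, then (F2) gives a name $\dot{\mathbb Q}$ forced to equal $\dot{\mathbb Q}_0$ if that poset is in $\Gamma$ and to be trivial otherwise. Now $\mathbb P*\dot{\mathbb Q}\in\Gamma$ and $\dot{\mathbb Q}^G=\mathbb Q$. By (F3), the class of ccc posets is admissible and satisfies (F8).

\subsection*{Kripke frames}
Modal formulas are built from variables by $\neg$, $\wedge$ and $\Box$; the other connectives are abbreviations, and $\Diamond$ is $\neg\Box\neg$. A \emph{frame} is a set $F$ with a reflexive and transitive relation $\le$. A \emph{valuation} specifies at which points each variable is true. Truth at a point, written $w\models\chi$, commutes with $\neg$ and $\wedge$, and $w\models\Box\chi$ holds if and only if $v\models\chi$ for all $v\ge w$. The \emph{clusters} of $F$ are the equivalence classes of the relation ``$w\le v$ and $v\le w$''; they are partially ordered by $\le$. If any two points of $F$ have a common upper bound, every theorem of S4.2 is true at every point under every valuation.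 For $\mathsf{.2}$: if $u,v\ge w$ and $u\models\Box\chi$, then $\chi$ is true at a common upper bound of $u$ and $v$, so $v\models\Diamond\chi$.

\section{Where S4.2 is valid}\label{sec:lower}

We treat ccc forcing under MA and Knaster forcing in ZFC together. In both cases $\mathsf{.2}$ comes from the product lemma, and the point to check is that each of two posets stays in the class after forcing with the other. The Knaster case rests on the following observation.

\begin{lemma}\label{lem:many}
Let $\mathbb P$ be ccc, let $X\subseteq\omega_1$ be uncountable, and let $p_\alpha\in\mathbb P$ for $\alpha\in X$. Then some condition forces that $\{\alpha\in X:p_\alpha\in\dot G\}$ is uncountable.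
\end{lemma}

\begin{proof}
Otherwise $\mathbb P$ forces this set to be countable, hence bounded in $\omega_1$. Take a maximal antichain of conditions each of which forces a specific bound. It is countable, so the supremum $\gamma$ of these bounds is countable, and $\mathbb P$ forces the set to be bounded by $\gamma$. But for $\alpha\in X$ above $\gamma$ the condition $p_\alpha$ forces $\alpha$ into the set.
\end{proof}

\begin{lemma}\label{lem:knaster}
\begin{enumerate}
\item[(a)] If $\mathbb P$ is Knaster and forces $\dot{\mathbb Q}$ to be Knaster, then $\mathbb P*\dot{\mathbb Q}$ is Knaster. Hence the class of Knaster posets is admissible.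
\item[(b)] If $\mathbb P$ is ccc and $\mathbb Q$ is Knaster, then $\mathbb P$ forces that $\mathbb Q$ is Knaster.
\item[(c)] If $\mathbb P\times\mathbb Q$ is ccc, then $\mathbb P$ forces that $\mathbb Q$ is ccc.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(p_\alpha,\dot q_\alpha)$, $\alpha<\omega_1$, be given. By Lemma~\ref{lem:many} some $p$ forces that $\{\alpha:p_\alpha\in\dot G\}$ is uncountable. Since $\dot{\mathbb Q}$ is forced to be Knaster, there is a name $\dot X$ such that $p$ forces that $\dot X$ is an uncountable subset of this set and that the $\dot q_\alpha$ with $\alpha\in\dot X$ are pairwise compatible. By recursion on $\xi<\omega_1$ choose strictly increasing ordinals $\alpha_\xi$ and conditions $p'_\xi\le p$ with $p'_\xi\Vdash\alpha_\xi\in\dot X$. Such a condition forces $p_{\alpha_\xi}\in\dot G$, so it is compatible with $p_{\alpha_\xi}$, and we may take $p'_\xi\le p_{\alpha_\xi}$. As $\mathbb P$ is Knaster, uncountably many $p'_\xi$ are pairwise compatible. If $p''$ extends two of them, $p'_\xi$ and $p'_\eta$, then $p''$ forces that $\dot q_{\alpha_\xi}$ and $\dot q_{\alpha_\eta}$ have a common extension, so $(p_{\alpha_\xi},\dot q_{\alpha_\xi})$ and $(p_{\alpha_\eta},\dot q_{\alpha_\eta})$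 are compatible. The other requirements for admissibility were checked in Section~\ref{sec:prelim}.

(b) Let $p$ force that $\langle\dot q_\alpha:\alpha<\omega_1\rangle$ is a sequence in $\mathbb Q$. Choose $p_\alpha\le p$ and $q_\alpha\in\mathbb Q$ with $p_\alpha\Vdash\dot q_\alpha=q_\alpha$, and an uncountable $X$ on which the $q_\alpha$ are pairwise compatible. Lemma~\ref{lem:many}, applied below $p$, gives $p'\le p$ forcing $p_\alpha\in\dot G$ for uncountably many $\alpha\in X$. For these $\alpha$ the value of $\dot q_\alpha$ is $q_\alpha$, so $p'$ forces that the $\dot q_\alpha$ are pairwise compatible on an uncountable set of indices. The same applies below every extension of $p$, so $p$ itself forces this.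

(c) Suppose that $p$ forces $\langle\dot q_\alpha:\alpha<\omega_1\rangle$ to be pairwise incompatible, and choose $p_\alpha$, $q_\alpha$ as in (b). Some $(p_\alpha,q_\alpha)$ and $(p_\beta,q_\beta)$ with $\alpha\ne\beta$ are compatible. A common extension of $p_\alpha$ and $p_\beta$ forces that $\dot q_\alpha$ and $\dot q_\beta$ are compatible, a contradiction. Since $\mathbb P$ is ccc (an antichain in $\mathbb P$ gives one in $\mathbb P\times\mathbb Q$), $\omega_1$ is preserved, so $\mathbb Q$ is forced to have no uncountable antichain.
\end{proof}

\begin{proposition}\label{prop:sound}
Let $(\Gamma,T)$ be either $(\text{ccc},\mathrm{ZFC}+\mathrm{MA})$ or $(\text{Knaster},\mathrm{ZFC})$. For every $\varphi\in\mathrm{S4.2}$ and every substitution $\mathsf p_i\mapsto\psi_i(\bar x)$ of formulas of set theory, $T\vdash\forall\bar x\,\varphi^*(\bar x)$.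
\end{proposition}

\begin{proof}
We write $\Box$, $\Diamond$ for $\Box_\Gamma$, $\Diamond_\Gamma$ and suppress the parameters, which play no role in the arguments.

\emph{ZFC proves all instances of $\mathsf K$, $\mathsf T$ and $\mathsf 4$.} A poset that forces $\psi\to\theta$ and $\psi$ forces $\theta$; this is $\mathsf K$. The trivial poset lies in $\Gamma$ and forces $\psi$ exactly if $\psi$ holds; this is $\mathsf T$. Axiom $\mathsf 4$ is (F8), which is available for Knaster posets by Lemma~\ref{lem:knaster}(a).

\emph{$T$ proves all instances of $\mathsf{.2}$.} The theory $T$ proves that any two posets in $\Gamma$ force each other to remain in $\Gamma$. For Knaster posets this is Lemma~\ref{lem:knaster}(b). For ccc posets it is Lemma~\ref{lem:knaster}(c) together with the fact that under MA products of ccc posets are ccc; this is the only use of MA in the proof. Let $V\models T$ satisfy $\Diamond\Box\psi$. Restricting below a condition, we find $\mathbb P\in\Gamma$ that forces $\Box\psi$. Let $V[h]$ be an extension by some $\mathbb Q\in\Gamma$, and let $g\subseteq\mathbb P$ be generic over $V[h]$. By (F4), $V[h][g]=V[g][h]$. This model is a $\Gamma$-extension of $V[g]$, since $\mathbb Q\in\Gamma^{V[g]}$,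 and $V[g]\models\Box\psi$; so it satisfies $\psi$. It is also a $\Gamma$-extension of $V[h]$, since $\mathbb P\in\Gamma^{V[h]}$. Hence $V[h]\models\Diamond\psi$, and so $V\models\Box\Diamond\psi$.

\emph{The induction.} Because MA need not survive, we prove the stronger statement $T\vdash\Box\varphi^*$ for all substitutions, by induction on derivations in S4.2. The proposition follows by $\mathsf T$. If $\varphi$ is a tautology or an instance of $\mathsf K$, $\mathsf T$ or $\mathsf 4$, then $\mathrm{ZFC}\vdash\varphi^*$, so $\mathrm{ZFC}\vdash\Box\varphi^*$ by (F1). If $\varphi$ is an instance of $\mathsf{.2}$, then $\varphi^*$ has the form $\Diamond\Box\psi\to\Box\Diamond\psi$, which is equivalent to the disjunction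
\[
\Box\Diamond\neg\psi\ \vee\ \Box\Diamond\psi .
\]
One disjunct holds in $V\models T$. By $\mathsf 4$ the same disjunct holds in every $\Gamma$-extension $W$ of $V$, so $W\models\varphi^*$, whether or not $W$ is a model of $T$. For modus ponens, $\Box(\varphi^*\to\chi^*)$ and $\Box\varphi^*$ give $\Box\chi^*$ by $\mathsf K$. For necessitation, $\Box\varphi^*$ gives $\Box\Box\varphi^*$ by $\mathsf 4$. Finally, a set-theoretic instance of a modal substitution instance of $\varphi$ is itself a set-theoretic instance of $\varphi$.
\end{proof}

Without MA the argument for $\mathsf{.2}$ breaks down for ccc posets, and so does its conclusion. Recall that an \emph{Aronszajn tree} is a tree of height $\omega_1$ with countable levels and no uncountable chain, and that a \emph{Suslin tree} is an Aronszajn tree with no uncountable antichain. Of normality we use only that every node has successors on all higher levels. In $L$ there is a normal Suslin tree. The Baumgartner--Malitz--Reinhardt poset of an Aronszajn tree consists of the finite partial functions from the tree to $\omega$ that take different values on distinct comparable nodes, ordered by reverse inclusion; it is ccc.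

\begin{proposition}\label{prop:suslin}
$\mathrm{ZFC}+V{=}L$ refutes an instance of $\mathsf{.2}$ for ccc forcing.
\end{proposition}

\begin{proof}
Let $\mathbb S$ be the $<_L$-least normal Suslin tree of $L$, and let $\psi$ say that $\mathbb S$ has a branch of length $\omega_1^L$. By (F1) the definition of $\mathbb S$ gives the same tree in all extensions of $L$. In the reversed order of $\mathbb S$ two nodes are compatible exactly if they are comparable, so this poset is ccc. By normality its generic filter meets every level, so it is a branch of length $\omega_1^L$. The branch exists in all further extensions, so $L\models\Diamond_{\mathrm{ccc}}\Box_{\mathrm{ccc}}\psi$.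

Now force over $L$ with the Baumgartner--Malitz--Reinhardt poset of $\mathbb S$. The union of the generic filter is a total function from $\mathbb S$ to $\omega$ whose fibers are antichains. A branch meets each fiber at most once, so in every further extension all branches of $\mathbb S$ are countable. In further ccc extensions $\omega_1^L$ is uncountable, so $\psi$ fails in all of them. Thus $\Diamond_{\mathrm{ccc}}\psi$ fails in a ccc extension of $L$, and $L\not\models\Box_{\mathrm{ccc}}\Diamond_{\mathrm{ccc}}\psi$.
\end{proof}

The product of the two posets in this proof adds both the long branch and the function into $\omega$ that is injective on it. It therefore collapses $\omega_1$, which shows concretely why the two extensions have no ccc amalgam.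

\section{Three test formulas}\label{sec:tests}

We turn to the upper bound: for each $\varphi\notin\mathrm{S4.2}$ we need an instance $\varphi^*$ that fails in a model of MA. Three small formulas show which kinds of sentences are needed. In this section $\Box$ and $\Diamond$ refer to ccc forcing.

\subsection*{A switch}
The formula $\Box\Diamond\mathsf p\to\Diamond\Box\mathsf p$ fails in the frame that consists of a single cluster with two points, with $\mathsf p$ true at one of them. To imitate a cluster we need a \emph{switch}, a quantity that can always be set to any of its values. The size of the continuum provides one. Fix a natural number $\nu\ge1$. In a model $W$ of ZFC write $2^{\aleph_0}=\aleph_{\lambda+j}$ with $\lambda$ zero or a limit ordinal and $j<\omega$, and let $s(W)\in\mathbb Z_\nu$ be the residue of $j$ modulo $\nu$.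

\begin{lemma}\label{lem:switch}
For every model $W$ of $\mathrm{ZFC}$ and every $s'\in\mathbb Z_\nu$ there is a cardinal $\mu$ of $W$ such that $\mathrm{Fn}(\mu,2)$ forces over $W$ that the value of $s$ is $s'$.
\end{lemma}

\begin{proof}
In $W$ let $2^{\aleph_0}=\aleph_{\lambda+j}$, choose $i<\omega$ such that $j+i$ has residue $s'$, and let $\mu=\aleph_{\lambda+j+i}$. We have $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$, and Hausdorff's formula $(\kappa^+)^{\aleph_0}=\kappa^{\aleph_0}\cdot\kappa^+$ carries the equation $\kappa^{\aleph_0}=\kappa$ from $\kappa$ to $\kappa^+$. So $\mu^{\aleph_0}=\mu$, and by (F6) the continuum becomes $\mu$. Cardinals are preserved, so $\mu$ is still $\aleph_{\lambda+j+i}$.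
\end{proof}

Take $\nu=2$ and let $\psi$ say $s=0$. Both $\psi$ and $\neg\psi$ are ccc-forceable over every model, so ZFC proves $\Box\Diamond\psi$ and $\Box\Diamond\neg\psi$. The latter is $\neg\Diamond\Box\psi$, and the instance is refuted.

\subsection*{A button}
The formula $\Diamond\Box\mathsf p\to\mathsf p$ fails at the bottom of a two-element chain with $\mathsf p$ true at the top only. To imitate the chain we need a \emph{button} over $V$: a sentence that is forceable over every ccc extension of $V$ and, once true in such an extension, stays true in all further ones. A button is \emph{pushed} in the models where it is true. The sentence $2^{\aleph_0}>\aleph_k$ is a button, since $\mathrm{Fn}(\aleph_{k+1},2)$ forces it and ccc forcing keeps both the reals and the cardinals. In a model of $\mathrm{MA}+2^{\aleph_0}=\aleph_k$ it is not pushed, and it refutes the formula.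

\subsection*{Two independent buttons}
The first serious case is
\[
\mathsf{.3}:\quad \Box(\Box\mathsf p\to\mathsf q)\ \vee\ \Box(\Box\mathsf q\to\mathsf p).
\]
Consider the frame $\mathcal P(\{0,1\})$ under inclusion, with $\mathsf p$ true at the sets containing $0$ and $\mathsf q$ true at the sets containing $1$. At $\{0\}$ the formula $\Box\mathsf p$ is true and $\mathsf q$ is false, and at $\{1\}$ the formula $\Box\mathsf q$ is true and $\mathsf p$ is false. So $\mathsf{.3}$ fails at $\emptyset$, and since the frame has a top point, $\mathsf{.3}\notin\mathrm{S4.2}$. Buttons of the form $2^{\aleph_0}>\aleph_k$ cannot imitate this frame, because of any two of them one implies the other. Suppose instead that $\beta_0$ and $\beta_1$ are buttons over a model $V$ of MA, and that $V$ has a ccc extension $W_0$ satisfying $\beta_0\wedge\neg\beta_1$ and a ccc extension $W_1$ satisfying $\beta_1\wedge\neg\beta_0$. Then $W_0\models\Box\beta_0\wedge\neg\beta_1$ and $W_1\models\Box\beta_1\wedge\neg\beta_0$, so the substitution $\mathsf p\mapsto\beta_0$, $\mathsf q\mapsto\beta_1$ refutes $\mathsf{.3}$ in $V$. The map that sends $W$ to the set of $n$ with $W\models\beta_n$ copies the frame into the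 ccc extensions of $V$.

The general case needs nothing new in kind. A formula outside S4.2 fails in a finite frame with a bottom and a top point. A switch will imitate the movement inside clusters, and finitely many buttons will imitate the order of the clusters, provided that each button can be pushed, and the switch set, without pushing any other button.

\section{Models of MA that name their reals}\label{sec:coding}

Our buttons will say that some real escapes all ground-model objects of a certain kind. A sentence without parameters can say this only if the reals of the ground model $V$ have a definition that gives the same set in all ccc extensions of $V$. Now ccc forcing changes neither $L$ nor the class of cardinals. So the set of cardinals of $L$ that are no longer cardinals is a record that all ccc extensions can read and none can alter. We write the reals of $V$ into this record, by a forcing closed enough to leave the reals and MA untouched.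

Fix $k\ge2$; for Theorem~\ref{thm:main} the value $k=2$ suffices. Define, by formulas without parameters,
\begin{align*}
A^*&=\{\alpha<\omega_k^L:\ (\aleph_{\omega\cdot\alpha+k+2})^L\text{ is not a cardinal}\},\\
R^*&=\bigl\{\{j<\omega:\omega\cdot\xi+j\in A^*\}:\ \xi<\omega_k^L\bigr\}.
\end{align*}
Thus $A^*$ reads one bit for each $\alpha<\omega_k^L$, and $R^*$ cuts this string of bits into blocks of length $\omega$ and reads each block as a real. Let
\[
T_k\ =\ \mathrm{ZFC}+\mathrm{MA}+2^{\aleph_0}=\aleph_k+\text{``}R^*=\mathcal P(\omega)\text{''}.
\]

\begin{lemma}\label{lem:R}
If $V\models T_k$ and $W$ is a ccc extension of $V$, then $(R^*)^W=\mathcal P(\omega)\cap V$.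
\end{lemma}

\begin{proof}
The models $V$ and $W$ have the same $L$ by (F1) and the same cardinals by (F5). So $(A^*)^W=(A^*)^V$, and $(R^*)^W=(R^*)^V=\mathcal P(\omega)\cap V$.
\end{proof}

\begin{proposition}\label{prop:con}
If $\mathrm{ZFC}$ is consistent, so is $T_k$.
\end{proposition}

\begin{proof}
We show in $\mathrm{ZFC}+V{=}L$ that some poset forces the three axioms that $T_k$ adds to ZFC. This suffices: if ZFC refuted their conjunction, then by (F1) it would prove that no poset forces it, and $\mathrm{ZFC}+V{=}L$ would be inconsistent, hence also ZFC.

\emph{Forcing MA.} Since GCH holds in $L$, the Solovay--Tennenbaum theorem gives a ccc poset of size $\aleph_k$ forcing $\mathrm{MA}+2^{\aleph_0}=\aleph_k$. Let $L[G]$ be the extension. Its cardinals are those of $L$, and by (F6) it satisfies $2^\kappa\le(\aleph_k^{\,\kappa})^L=\kappa^+$ for all $\kappa\ge\aleph_k$.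

\emph{The coding poset.} In $L[G]$ enumerate $\mathcal P(\omega)=\{x_\xi:\xi<\omega_k\}$ and let
\[
A=\{\omega\cdot\xi+j:\ \xi<\omega_k,\ j\in x_\xi\}\subseteq\omega_k .
\]
For $\alpha<\omega_k$ let $\kappa_\alpha=\aleph_{\omega\cdot\alpha+k+1}$, a successor cardinal, so that $\kappa_\alpha^+$ is the cardinal tested by $A^*$ at $\alpha$. For $\alpha\in A$ let $\mathbb Q_\alpha=\mathrm{Col}(\kappa_\alpha,\kappa_\alpha^+)$, the poset of partial functions of size less than $\kappa_\alpha$ from $\kappa_\alpha$ to $\kappa_\alpha^+$ under reverse inclusion. For $\alpha\notin A$ let $\mathbb Q_\alpha$ be trivial. Let $\mathbb Q=\prod_{\alpha<\omega_k}\mathbb Q_\alpha$ with full support, and let $H\subseteq\mathbb Q$ be generic over $L[G]$. Each $\mathbb Q_\alpha$ is ${<}\kappa_\alpha$-closed, because $\kappa_\alpha$ is regular and unions are lower bounds. Lower bounds in a full support product are found coordinatewise, so a product of factors $\mathbb Q_\gamma$ with $\gamma\ge\alpha$ is ${<}\kappa_\alpha$-closed. The shift by $k+1$ in the index of $\kappa_\alpha$ puts all collapses above the continuum, and the gaps of length $\omega$ keep them from interfering with each other.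

\emph{MA survives.} The poset $\mathbb Q$ is ${<}\aleph_{k+1}$-closed, as $\kappa_0=\aleph_{k+1}$. By (F5) it adds no $\omega_k$-sequences of elements of $L[G]$, so $\mathcal P(\omega)$, the cardinals up to $\aleph_k$ and the equation $2^{\aleph_0}=\aleph_k$ are unchanged. Let $\lambda<\aleph_k$ be infinite. To verify MA for families of $\lambda$ dense sets it suffices to consider ccc posets of size at most $\lambda$ \cite{Kunen}. Such a poset of $L[G][H]$ is isomorphic to one whose underlying set is a subset of $\lambda$. Then the order and the list of dense sets are subsets of $\lambda\times\lambda$, so they lie in $L[G]$. The poset is ccc in $L[G]$, since an uncountable antichain there would remain uncountable. So MA in $L[G]$ gives the filter.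

\emph{The coding is correct.} If $\alpha\in A$, then $H$ yields a generic filter for $\mathbb Q_\alpha$, whose union maps $\kappa_\alpha$ onto $\kappa_\alpha^+$ by density. So $\kappa_\alpha^+$ is collapsed. Let $\alpha\notin A$. Then $\mathbb Q\cong\mathbb Q_{<\alpha}\times\mathbb Q_{>\alpha}$, the products of the factors with smaller and with larger index. The poset $\mathbb Q_{>\alpha}$ is ${<}\kappa_{\alpha+1}$-closed and $\kappa_{\alpha+1}>\kappa_\alpha^+$, so it preserves $\kappa_\alpha$ and $\kappa_\alpha^+$. We claim that $|\mathbb Q_{<\alpha}|\le\kappa_\alpha$. For $\alpha=0$ the poset is trivial. For $\alpha>0$ let $\mu=\aleph_{\omega\cdot\alpha}>\aleph_k$. If $\gamma<\alpha$, then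
\[
|\mathbb Q_\gamma|\le(\kappa_\gamma^+)^{\kappa_\gamma}=(2^{\kappa_\gamma})^{\kappa_\gamma}=\kappa_\gamma^+=\aleph_{\omega\cdot\gamma+k+2}<\mu,
\]
because $\omega\cdot\gamma+k+2<\omega\cdot(\gamma+1)\le\omega\cdot\alpha$. Hence $|\mathbb Q_{<\alpha}|\le\mu^{\aleph_k}\le2^\mu=\aleph_{\omega\cdot\alpha+1}\le\kappa_\alpha$. By (F4), $L[G][H]$ is obtained by forcing first with $\mathbb Q_{>\alpha}$ and then with $\mathbb Q_{<\alpha}$, and by (F5) the second step also preserves $\kappa_\alpha^+$.

Therefore $A^*=A$ in $L[G][H]$. Every ordinal below $\omega_k$ is $\omega\cdot\xi+j$ for a unique pair $(\xi,j)$, so the $\xi$-th block of $A$ decodes to $x_\xi$, and $R^*=\{x_\xi:\xi<\omega_k\}=\mathcal P(\omega)$.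
\end{proof}

\section{Independent buttons}\label{sec:buttons}

Throughout this section $V$ is a model of $T_k$ and $N\ge1$ is a natural number. We construct buttons $\beta_0,\dots,\beta_{N-1}$ over $V$. Split $\omega$ into the infinite sets
\[
D_n=\{t<\omega:\ t\equiv n \pmod N\},\qquad n<N .
\]
The button $\beta_n$ will concern only the coordinates $t\in D_n$.

\subsection*{The idea, for a countable poset}
Let $D\subseteq\omega$ be infinite and let $c_t$ be positive integers. As a first attempt at a button, consider the statement that some $x\in\prod_{t\in D}c_t$ avoids all small ground-model guesses: whenever $Y\in V$ assigns to each $t$ a set $Y(t)\subseteq c_t$ of size at most $t+1$, we have $x(t)\notin Y(t)$ for almost all $t$. This fails in $V$, where $Y(t)=\{x(t)\}$ is available, and it persists once true. Here is why a countable poset $\mathbb P=\{r_j:j<\omega\}$ does not force it over $V$. Let $\dot x$ be a name for an element of $\prod_{t\in D}c_t$. For $t\in D$ and $j\le t$ choose a value $x_{t,j}$ such that some extension of $r_j$ forces $\dot x(t)=x_{t,j}$, and let $Y(t)=\{x_{t,j}:j\le t\}$. Then $Y\in V$ and $|Y(t)|\le t+1$. No condition $r_j$ forces $\dot x(t)\notin Y(t)$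 for all $t\ge t_0$: at any $t\ge\max(j,t_0)$ in $D$, an extension of $r_j$ forces $\dot x(t)=x_{t,j}\in Y(t)$. So $\mathbb P$ forces that $Y$ guesses $\dot x$ infinitely often.

Two things must be repaired. First, we need preservation over an arbitrary ccc extension $W$ of $V$ in which the button is unpushed. There the argument produces $Y$ in $W$, not in $V$, and we then need a ground-model object that contains $Y(t)$ infinitely often. So the button must speak about set-valued functions and not only about points, and since every round of the argument multiplies the size of the sets by the number of conditions consulted at $t$, the allowed sizes must be stable under such multiplication. If $M_t$ conditions are consulted, we allow sizes $M_t^e$ for any fixed $e$, and we let ground-model guesses have size $M_t^t$, which eventually exceeds all of these.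

Second, the poset that pushes $\beta_n$ is not countable, yet it must leave $\beta_l$ unpushed for $l\ne n$. In the argument above, a single condition $r_j$ can be replaced by a set of conditions that is $K$-linked, where $K$ bounds the number of possible values at $t$: such a set cannot exclude all values, so some value is excluded by none of its members. For subsets of $c_t$ we need $K=2^{c_t}$. The poset for $\beta_n$ will be this highly linked at stage $t$ if its next coordinate $s\in D_n$ offers vastly more room than $2^{c_t}$. This forces $c_s$ to grow fast, and it requires $s>t$, which is why the sets $D_n$ are disjoint.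

\subsection*{The buttons}
Put $c_{-1}=0$ and define recursively, for $t<\omega$,
\[
M_t=(t+2)\prod_{s<t}c_s,\qquad a_t=M_t^{\,t},\qquad c_t=1+(t+1)\,2^{c_{t-1}}\,a_t .
\]
Thus $M_0=2$, $a_0=1$, $c_0=2$ and $M_1=6$, $a_1=6$, $c_1=49$. We use the following consequences:
\begin{equation}\label{eq:num}
c_{t-1}<c_t,\qquad M_t>t,\qquad M_t^e\le a_t\ \text{ for }t\ge e,\qquad t\,2^{c_{t-1}}a_t<c_t .
\end{equation}
The first holds because $c_t>2^{c_{t-1}}$.

A \emph{slalom on $D_n$} is a function $S$ on $D_n$ with $S(t)\subseteq c_t$ for all $t$. It is an \emph{$e$-slalom} if $|S(t)|\le M_t^e$ for all $t$, and it is \emph{wide} if $|S(t)|\le a_t$ for all $t$. A slalom $U$ \emph{captures} $S$ if $S(t)\subseteq U(t)$ for infinitely many $t\in D_n$. We code $S$ by the image of $\{(t,i):i\in S(t)\}$ under a fixed recursive bijection from $\omega\times\omega$ to $\omega$. All these notions are arithmetical in the codes, hence absolute between a model and its extensions.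

\begin{definition}\label{def:button}
For $n<N$, the sentence $\beta_n$ says: there are $e<\omega$ and an $e$-slalom $S$ on $D_n$ that is captured by no wide slalom on $D_n$ whose code lies in $R^*$.
\end{definition}

By Lemma~\ref{lem:R}, in a ccc extension of $V$ the words ``whose code lies in $R^*$'' mean ``in $V$''.

\begin{lemma}\label{lem:B}
\begin{enumerate}
\item[(B1)] If $W\subseteq W'$ are ccc extensions of $V$ and $S\in W$, then $S$ witnesses $\beta_n$ in $W$ if and only if it does so in $W'$. In particular, $W\models\beta_n$ implies $W'\models\beta_n$.
\item[(B2)] $V\models\neg\beta_n$.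
\end{enumerate}
\end{lemma}

\begin{proof}
(B1) In both models the statement quantifies over the same set, the wide slaloms in $V$, and capturing is absolute.

(B2) Given an $e$-slalom $S\in V$, let $U(t)=S(t)$ for $t\ge e$ and $U(t)=\emptyset$ for $t<e$. By \eqref{eq:num} $U$ is wide. It lies in $V$ and captures $S$.
\end{proof}

\subsection*{Keeping a button unpushed}
The next definition isolates what the argument for countable posets used.

\begin{definition}\label{def:fine}
A poset $\mathbb P$ is \emph{finely linked on $D_l$} if there are sets $\mathbb P_{t,j}\subseteq\mathbb P$, for $t\in D_l$ and $j<M_t$, such that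
\begin{enumerate}
\item[(i)] each $\mathbb P_{t,j}$ is $2^{c_t}$-linked, and
\item[(ii)] for every $p\in\mathbb P$ and all but finitely many $t\in D_l$, some extension of $p$ lies in $\mathbb P_{t,j}$ for some $j<M_t$.
\end{enumerate}
\end{definition}

A countable poset $\{r_j:j<\omega\}$, enumerated with repetitions if it is finite, is finely linked on every $D_l$: take $\mathbb P_{t,j}=\{r_j\}$, and note that $j<M_t$ once $t\ge j$.

\begin{lemma}\label{lem:preserve}
Let $W$ be a ccc extension of $V$ with $W\models\neg\beta_l$, and let $\mathbb P\in W$ be ccc and finely linked on $D_l$ in $W$. Then $\mathbb P$ forces $\neg\beta_l$ over $W$.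
\end{lemma}

\begin{proof}
Work in $W$. Suppose that some condition forces $\beta_l$. Then there are $p_0$, a number $e$ and a name such that $p_0$ forces the name to be an $e$-slalom witnessing $\beta_l$. By (F2) there is a name $\dot S$ forced by $1$ to be an $e$-slalom on $D_l$ and to be a witness to $\beta_l$ if any $e$-slalom is. So $p_0$ forces that $\dot S$ is a witness.

Fix $t\in D_l$ and $j<M_t$. The possible values of $\dot S(t)$ are the subsets of $c_t$ of size at most $M_t^e$, and there are at most $2^{c_t}$ of them. We claim that there is a possible value $S_{t,j}$ such that no condition in $\mathbb P_{t,j}$ forces $\dot S(t)\ne S_{t,j}$. Otherwise choose for each possible value a condition in $\mathbb P_{t,j}$ that excludes it. By (i) these conditions have a common extension, which excludes all possible values, and this is absurd.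

Let $Y(t)=\bigcup_{j<M_t}S_{t,j}$. Then $|Y(t)|\le M_t\cdot M_t^e$, so $Y\in W$ is an $(e+1)$-slalom on $D_l$. Since $W\models\neg\beta_l$, some wide slalom $U\in V$ captures $Y$. The extension by $\mathbb P$ is a ccc extension of $V$, so $p_0$ forces that $U$ does not capture $\dot S$. Choose $p_1\le p_0$ and $t_0$ such that $p_1\Vdash\dot S(t)\not\subseteq U(t)$ for all $t\ge t_0$ in $D_l$. By (ii) and the choice of $U$ there are $t\ge t_0$ in $D_l$, $j<M_t$ and $p_2\le p_1$ such that $Y(t)\subseteq U(t)$ and $p_2\in\mathbb P_{t,j}$. Since $p_2$ does not force $\dot S(t)\ne S_{t,j}$, some $q\le p_2$ forces $\dot S(t)=S_{t,j}\subseteq Y(t)\subseteq U(t)$. This contradicts $q\le p_1$.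
\end{proof}

The posets that set the switch are not countable, but each real that they add is added by a countable factor.

\begin{lemma}\label{lem:cohen}
Let $W$ be a ccc extension of $V$ with $W\models\neg\beta_l$, and let $\lambda$ be a cardinal of $W$. Then $\mathrm{Fn}(\lambda,2)$ forces $\neg\beta_l$ over $W$.
\end{lemma}

\begin{proof}
Suppose that $S$ witnesses $\beta_l$ in $W[G]$. By (F7), $S$ lies in an extension $W'\subseteq W[G]$ of $W$ by a countable poset. By (B1), $S$ witnesses $\beta_l$ in $W'$, contrary to Lemma~\ref{lem:preserve}.
\end{proof}

\subsection*{Pushing a button}
To force $\beta_n$ we add a function $x\in\prod_{t\in D_n}c_t$ that eventually avoids every wide slalom of the current model. A condition determines an initial part $\sigma$ of $x$ and promises to avoid finitely many wide slaloms from then on. We record only their union $B$ and a bound $m$ on their number. Requiring that $m$ not exceed the height $h$ of $\sigma$ guarantees that the promises leave room at all later coordinates.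

\begin{definition}\label{def:E}
The poset $\mathbb E_n$, defined in any model, consists of the quadruples $(h,\sigma,B,m)$ such that $m\le h<\omega$, $\sigma\in\prod_{t\in D_n\cap h}c_t$, and $B$ is a slalom on $D_n$ with $|B(t)|\le m\,a_t$ for all $t$. We put $(h',\sigma',B',m')\le(h,\sigma,B,m)$ if $h'\ge h$, $\sigma'\supseteq\sigma$, $m'\ge m$, $B'(t)\supseteq B(t)$ for all $t$, and $\sigma'(t)\notin B(t)$ for all $t\in D_n$ with $h\le t<h'$. The \emph{piece} $\mathbb E_n(h,\sigma,m)$ is the set of conditions with these three entries.
\end{definition}

The order is transitive: if $p''\le p'\le p$, then $\sigma''(t)=\sigma'(t)\notin B(t)$ for $h\le t<h'$, and $\sigma''(t)\notin B'(t)\supseteq B(t)$ for $h'\le t<h''$. The largest condition has $h=m=0$.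

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(E1)] For every condition $(h,\sigma,B,m)$ and every $h'\ge h$ there is an extension of the form $(h',\sigma',B,m)$.
\item[(E2)] If $K\ge1$ and $K m\,a_s<c_s$ for all $s\ge h$ in $D_n$, then $\mathbb E_n(h,\sigma,m)$ is $K$-linked.
\item[(E3)] $\mathbb E_n$ is $\sigma$-linked.
\item[(E4)] $\mathbb E_n$ is finely linked on $D_l$ for every $l\ne n$.
\item[(E5)] $\mathbb E_n$ forces $\beta_n$ over every ccc extension $W$ of $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(E1) For $s\ge h$ in $D_n$ we have $|B(s)|\le m\,a_s\le s\,a_s<c_s$ by \eqref{eq:num}, so a value $\sigma'(s)\in c_s\setminus B(s)$ exists.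

(E2) Let $(h,\sigma,B_i,m)$, $i<K$, be conditions in the piece, with repetitions allowed, and let $B(s)=\bigcup_{i<K}B_i(s)$. Then $|B(s)|\le Km\,a_s$ for all $s$. Let $h'=\max(h,Km)$. By hypothesis we can extend $\sigma$ to $\sigma'$ on $D_n\cap h'$ with $\sigma'(s)\notin B(s)$ for $s\ge h$. Then $(h',\sigma',B,Km)$ is a condition and extends each $(h,\sigma,B_i,m)$.

(E3) There are countably many pieces, and (E2) applies to each with $K=2$. Let $s\ge h\ge m$. If $s=0$, then $2m\,a_s=0<c_s$. If $s\ge1$, then $2^{c_{s-1}}\ge2$, so $2m\,a_s\le s\,2^{c_{s-1}}a_s<c_s$.

(E4) Let $t\in D_l$. The pieces of height $t$ are the sets $\mathbb E_n(t,\sigma,m)$ with $m\le t$ and $\sigma\in\prod_{s\in D_n\cap t}c_s$. There are at most $(t+1)\prod_{s<t}c_s\le M_t$ of them, so we can list them, with repetitions, as $\mathbb P_{t,j}$ for $j<M_t$. For (i), let $s\ge t$ lie in $D_n$. Since $t\notin D_n$, we have $s-1\ge t$, hence $c_t\le c_{s-1}$ and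
\[
2^{c_t}\,m\,a_s\le s\,2^{c_{s-1}}a_s<c_s .
\]
By (E2) each piece of height $t$ is $2^{c_t}$-linked. For (ii), a condition $(h,\sigma,B,m)$ has, for every $t\ge h$, an extension $(t,\sigma',B,m)$ by (E1), and this lies in a piece of height $t$.

(E5) Let $G\subseteq\mathbb E_n^W$ be generic over $W$, and let $x$ be the union of the second entries of the conditions in $G$. By (E1) the conditions of height greater than $t$ are dense, so $x\in\prod_{t\in D_n}c_t$. If $p=(h,\sigma,B,m)\in G$ and $t\ge h$ is in $D_n$, then $G$ contains an extension of $p$ of height greater than $t$, so $x(t)\notin B(t)$. Let $U\in W$ be a wide slalom on $D_n$. The conditions whose third entry contains $U$ pointwise are dense: extend $(h,\sigma,B,m)$ by (E1) to $(h',\sigma',B,m)$ with $h'\ge m+1$, and then to $(h',\sigma',B\cup U,m+1)$, where the union is pointwise and has size at most $(m+1)a_t$ at $t$. Hence $x(t)\notin U(t)$ for almost all $t\in D_n$. So the $0$-slalom $t\mapsto\{x(t)\}$ is captured by no wide slalom in $W$, and in particular by none in $V$. By (E3), $W[G]$ is a ccc extension of $V$, so it satisfies $\beta_n$.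
\end{proof}

\begin{remark}\label{rem:use}
For $l=n$ the proof of (E4) would need $2^{c_t}m\,a_t<c_t$, which is false when $m\ge1$. The conclusion must fail as well, by (E5), (B2) and Lemma~\ref{lem:preserve}. The axiom $R^*=\mathcal P(\omega)$ cannot be replaced by a smaller definable set of reals. If $\beta_n$ referred to a set of fewer than $2^{\aleph_0}$ codes, such as $\mathcal P(\omega)\cap L$, then MA, applied to $\mathbb E_n$ and the dense sets in the proof of (E5), would make $\beta_n$ true in $V$.
\end{remark}

\subsection*{States}
Fix also $\nu\ge1$, the modulus of the switch $s$. The \emph{state} of a ccc extension $W$ of $V$, including $W=V$, is the pair $(J(W),s(W))\in\mathcal P(N)\times\mathbb Z_\nu$, where $J(W)=\{n<N:W\models\beta_n\}$.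

\begin{proposition}\label{prop:states}
The state of $V$ is $(\emptyset,k\bmod\nu)$. If $\Gamma$ is admissible and $W$ is a ccc extension of $V$, then the states of the $\Gamma$-extensions of $W$ are exactly the pairs $(J',s')$ with $J(W)\subseteq J'\subseteq N$ and $s'\in\mathbb Z_\nu$.
\end{proposition}

\begin{proof}
The state of $V$ is given by (B2) and $2^{\aleph_0}=\aleph_k$. A $\Gamma$-extension $W'$ of $W$ is a ccc extension of $W$, hence of $V$, and $J(W)\subseteq J(W')$ by (B1).

Conversely, fix $(J',s')$. We show by induction on $|J'\setminus J(W)|$, for all $W$ with $J(W)\subseteq J'$ at once, that some poset in $\Gamma^W$ forces the state to be $(J',s')$. If $J'=J(W)$, take $\mathrm{Fn}(\mu,2)$ as in Lemma~\ref{lem:switch}. It keeps the pushed buttons pushed by (B1) and the others unpushed by Lemma~\ref{lem:cohen}. Otherwise pick $n\in J'\setminus J(W)$. In any extension $W[G]$ by $\mathbb E_n^W$ we have $J(W[G])=J(W)\cup\{n\}$, by (B1), (E5), and (E4) with Lemma~\ref{lem:preserve}. By induction, $W[G]$ has a poset in $\Gamma$ that forces the state $(J',s')$. By (F2) there is a name $\dot{\mathbb Q}$ forced by $\mathbb E_n$ to be such a poset. Now $\mathbb E_n\in\Gamma^W$ by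 (E3), so $\mathbb E_n*\dot{\mathbb Q}\in\Gamma^W$, and this poset forces the state $(J',s')$.
\end{proof}

For $N=2$ this supplies the models $W_0$ and $W_1$ of Section~\ref{sec:tests}, so $\mathsf{.3}$ is refuted in every model of $T_k$.

\section{From finite frames to forcing extensions}\label{sec:frames}

By Proposition~\ref{prop:states} the states form a frame in which $(J,s)$ sees $(J',s')$ exactly if $J\subseteq J'$. It remains to map such frames onto countermodels of all formulas outside S4.2. We first recall the standard finite countermodels, with the proof.

\begin{lemma}\label{lem:fmp}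
If $\varphi\notin\mathrm{S4.2}$, there are a finite frame $(F,\le)$ with a point $w_0$ below all points and a point above all points, and a valuation on $F$, such that $w_0\not\models\varphi$.
\end{lemma}

\begin{proof}
Write $\vdash$ for provability in S4.2. Every consistent set of formulas extends to a maximal consistent one, so there is a maximal consistent set $x_0$ with $\varphi\notin x_0$. For maximal consistent $x,y$ put $x\sqsubseteq y$ if $\alpha\in y$ whenever $\Box\alpha\in x$. The set $\{\alpha:\Box\alpha\in x\}$ contains all theorems and is closed under conjunction, by necessitation and $\mathsf K$. We need four properties.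
\begin{enumerate}
\item[(a)] If $x\sqsubseteq y$ and $\Box\alpha\in x$, then $\Box\alpha\in y$, because $\Box\Box\alpha\in x$ by $\mathsf 4$. Hence $\sqsubseteq$ is transitive. It is reflexive by $\mathsf T$.
\item[(b)] If $\Box\chi\notin x$, there is $y\sqsupseteq x$ with $\chi\notin y$. Otherwise $\{\alpha:\Box\alpha\in x\}\cup\{\neg\chi\}$ is inconsistent, so $\vdash\alpha\to\chi$ for some $\Box\alpha\in x$, and then $\Box\chi\in x$ by necessitation and $\mathsf K$.
\item[(c)] If $x\sqsubseteq y$ and $\alpha\in y$, then $\Diamond\alpha\in x$, since $\Box\neg\alpha\in x$ would give $\neg\alpha\in y$.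
\item[(d)] If $x_0\sqsubseteq x$ and $x_0\sqsubseteq y$, there is $z$ with $x\sqsubseteq z$ and $y\sqsubseteq z$. Otherwise $\{\alpha:\Box\alpha\in x\}\cup\{\beta:\Box\beta\in y\}$ is inconsistent, so $\vdash\beta\to\neg\alpha$ for some $\Box\alpha\in x$ and $\Box\beta\in y$. Then $\Box\neg\alpha\in y$. On the other hand $\Diamond\Box\alpha\in x_0$ by (c), so $\Box\Diamond\alpha\in x_0$ by $\mathsf{.2}$, so $\Diamond\alpha\in y$. This contradicts the consistency of $y$.
\end{enumerate}
Let $\Sigma$ be the finite set of subformulas of $\varphi$, write $[x]=x\cap\Sigma$, and let $F=\{[x]:x_0\sqsubseteq x\}$, a finite set. Put $[x]\le[y]$ if every formula of the form $\Box\chi$ in $[x]$ lies in $[y]$. This relation is reflexive and transitive, and by (a), $x\sqsubseteq y$ implies $[x]\le[y]$. So $w_0=[x_0]$ is below all points, and by (d) any two points have a common upper bound. As $F$ is finite, some point is above all points.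

Let a variable be true at $[x]$ if it belongs to $[x]$. We show by induction that $[x]\models\chi$ if and only if $\chi\in x$, for $\chi\in\Sigma$. The steps for $\neg$ and $\wedge$ hold by maximal consistency. If $\Box\chi\in x$ and $[x]\le[y]$, then $\Box\chi\in y$, so $\chi\in y$ by $\mathsf T$, and $[y]\models\chi$. If $\Box\chi\notin x$, take $y$ as in (b). Then $x_0\sqsubseteq y$, $[x]\le[y]$ and $[y]\not\models\chi$. Since $\varphi\notin x_0$, we get $w_0\not\models\varphi$.
\end{proof}

The clusters of $F$ form a finite poset with least and greatest elements, and we want to cover it by a power set. Assigning one button to each cluster and sending a set of buttons to the least upper bound of its clusters fails, as the poset need not be a lattice: there may be $d_1,d_2$ lying below two incomparable elements $d_3,d_4$. Instead we assign a button to each increasing path. A set of buttons that describes a single path is sent to the end of that path, and a set containing two diverging paths is sent to the top. The greatest element, which comes from $\mathsf{.2}$, is what absorbs these conflicts.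

\begin{lemma}\label{lem:cover}
Let $\mathcal C$ be a finite poset with least element $0$ and greatest element $1$. There are a nonempty finite set $Z$ and a map $f:\mathcal P(Z)\to\mathcal C$ with $f(\emptyset)=0$ such that
\begin{enumerate}
\item[(i)] $J\subseteq J'$ implies $f(J)\le f(J')$, and
\item[(ii)] if $f(J)\le d$, there is $J'\supseteq J$ with $f(J')=d$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $0=1$, let $Z$ be a singleton and $f$ constant. Otherwise let $Z$ consist of a symbol $*$ and all nonempty strictly increasing sequences from $\mathcal C\setminus\{0,1\}$. Call $J\subseteq Z$ \emph{coherent} if $*\notin J$ and $J$ is linearly ordered by the initial segment relation. Put $f(J)=1$ if $J$ is not coherent, $f(\emptyset)=0$, and otherwise let $f(J)$ be the last entry of the longest sequence in $J$. So $f(J)\ne1$ exactly if $J$ is coherent.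

(i) If $J'$ is not coherent, $f(J')=1$. If $J'$ is coherent, so is $J$. Then either $J=\emptyset$ and $f(J)=0$, or the longest sequence in $J$ is an initial segment of the longest sequence in $J'$, and the last entries satisfy $f(J)\le f(J')$.

(ii) If $d=f(J)$, take $J'=J$. If $f(J)<d=1$, take $J'=J\cup\{*\}$. If $f(J)<d<1$, then $J$ is coherent. Let $\tau$ be its longest sequence, or the empty sequence if $J=\emptyset$. Then $\tau^\frown d$ is strictly increasing with entries in $\mathcal C\setminus\{0,1\}$, every element of $J$ is an initial segment of it, and $J'=J\cup\{\tau^\frown d\}$ has $f(J')=d$.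
\end{proof}

\begin{theorem}\label{thm:upper}
Let $k\ge2$, let $\Gamma$ be admissible, and let $\varphi\notin\mathrm{S4.2}$. There is a substitution of sentences such that $T_k\vdash\neg\varphi^*$, where $\Box$ is read as $\Box_\Gamma$.
\end{theorem}

\begin{proof}
Take $F$, $w_0$ and the valuation from Lemma~\ref{lem:fmp}. Let $\mathcal C$ be the poset of clusters of $F$; its least element $0$ contains $w_0$. Take $Z$ and $f$ from Lemma~\ref{lem:cover}, let $N=|Z|$, and identify $Z$ with $N$. Let $\nu$ be at least the size of every cluster. For each cluster $d$ choose a surjection $g_d:\mathbb Z_\nu\to d$, with $g_0(k\bmod\nu)=w_0$, and define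
\[
\pi:\mathcal P(N)\times\mathbb Z_\nu\to F,\qquad \pi(J,s)=g_{f(J)}(s).
\]
The buttons select a cluster and the switch selects a point in it. For every $(J,s)$,
\begin{equation}\label{eq:dagger}
\{\pi(J',s'):\ J'\supseteq J,\ s'\in\mathbb Z_\nu\}=\{v\in F:\ \pi(J,s)\le v\}.
\end{equation}
Indeed, $\pi(J',s')$ lies in the cluster $f(J')\ge f(J)$ by Lemma~\ref{lem:cover}(i). Conversely, if $v\ge\pi(J,s)$, then the cluster $d$ of $v$ satisfies $d\ge f(J)$, so $d=f(J')$ for some $J'\supseteq J$ by Lemma~\ref{lem:cover}(ii), and $v=g_d(s')$ for some $s'$.

For $w\in F$ let $\Phi_w$ be the disjunction, over all $(J,s)$ with $\pi(J,s)=w$, of the sentences that assert $\beta_n$ for $n\in J$, $\neg\beta_n$ for $n\in N\setminus J$, and that the switch has value $s$. Substitute for $\mathsf p_i$ the sentence $\psi_i=\bigvee\{\Phi_w:w\models\mathsf p_i\}$. For a ccc extension $W$ of $V\models T_k$ write $\pi(W)$ for $\pi(J(W),s(W))$; it is the unique $w$ with $W\models\Phi_w$. We claim that for each modal formula $\chi$ in the variables of $\varphi$, and every ccc extension $W$ of $V$,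
\begin{equation}\label{eq:claim}
W\models\chi^*\quad\text{if and only if}\quad\pi(W)\models\chi .
\end{equation}
Formally, the claim is that $T_k$ proves $\Box_{\mathrm{ccc}}\bigl(\chi^*\leftrightarrow\bigvee\{\Phi_w:w\models\chi\}\bigr)$, and the induction on $\chi$ takes place in the metatheory. For variables \eqref{eq:claim} is the definition of $\psi_i$, and both sides commute with $\neg$ and $\wedge$. Consider $\Box\chi$. By definition $W\models(\Box\chi)^*$ if and only if every $\Gamma$-extension $W'$ of $W$ satisfies $\chi^*$. Each such $W'$ is a ccc extension of $V$, so by induction this holds if and only if $\pi(W')\models\chi$ for all such $W'$. By Proposition~\ref{prop:states} and \eqref{eq:dagger}, the points $\pi(W')$ are exactly the points $v\ge\pi(W)$. So the condition says $\pi(W)\models\Box\chi$.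

By Proposition~\ref{prop:states}, $\pi(V)=g_{f(\emptyset)}(k\bmod\nu)=w_0$. Since $w_0\not\models\varphi$, \eqref{eq:claim} for $W=V$ gives $V\models\neg\varphi^*$. As this is proved from $T_k$, we have $T_k\vdash\neg\varphi^*$.
\end{proof}

Martin's Axiom plays no part in this proof or in Section~\ref{sec:buttons}. Of the axioms of $T_k$, only $R^*=\mathcal P(\omega)$ is used, through Lemma~\ref{lem:R}, and $2^{\aleph_0}=\aleph_k$, to locate the state of $V$. For the upper bound, MA matters only in that it must be consistent with these axioms, which is Proposition~\ref{prop:con}.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:more}]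
We prove the parts of Theorem~\ref{thm:more} in order. Theorem~\ref{thm:main} is the case $T=\mathrm{ZFC}+\mathrm{MA}$ of part (1), since this theory is contained in $T_2$, which is consistent by Proposition~\ref{prop:con}.

(1) By Proposition~\ref{prop:sound}, $T$ proves all instances of all theorems of S4.2. If $\varphi\notin\mathrm{S4.2}$, Theorem~\ref{thm:upper} for the class of ccc posets gives an instance with $T_k\vdash\neg\varphi^*$, and $T\vdash\varphi^*$ would make $T\cup T_k$ inconsistent. The theory $\mathrm{ZFC}+\mathrm{MA}+2^{\aleph_0}=\aleph_k$ is contained in the consistent theory $T_k$.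

(2) A model $V$ of $T_k$ satisfies MA, so by Proposition~\ref{prop:sound} all instances of theorems of S4.2 hold in $V$, with arbitrary parameters. If $\varphi\notin\mathrm{S4.2}$, the instance from Theorem~\ref{thm:upper} has no parameters and fails in $V$.

(3) If $\varphi\notin\mathrm{S4.2}$, then the consistent theory $T_2\supseteq\mathrm{ZFC}+\mathrm{MA}$ refutes an instance of $\varphi$ for $\Gamma$-forcing, so neither $\mathrm{ZFC}+\mathrm{MA}$ nor ZFC proves that instance.

(4) One inclusion is Proposition~\ref{prop:sound}. The other is (3), since the class of Knaster posets is admissible by Lemma~\ref{lem:knaster}(a).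

(5) The containment in S4.2 is (3) for the class of ccc posets. Since $\mathrm{ZFC}+V{=}L$ is consistent, Proposition~\ref{prop:suslin} shows that ZFC does not prove a certain instance of $\mathsf{.2}$, so the containment is proper.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HL}
Joel David Hamkins and Benedikt Loewe, \emph{The modal logic of forcing}, arXiv:math/0509616 (2005).

\bibitem{Kunen}
Kunen, \emph{Set Theory}, Chapter II.

\end{thebibliography}
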